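\title{The Palais--Smale condition for a mean field equation with two exponential terms}

\begin{abstract}
On a compact orientable surface of unit volume we consider the energy functional $J_\rho$ of the mean field equation whose nonlinear terms are $\rho_1he^{u}/\!\int he^{u}$ and $\rho_2he^{-u}/\!\int he^{-u}$. We prove that $J_\rho$ satisfies the Palais--Smale condition whenever neither $\rho_1$ nor $\rho_2$ is a multiple of $8\pi$, and that only an upper bound on the energy is needed. The main step is a quantization result for sequences that solve the equation up to an error that is small in $H^{-1}$: both nonlinear terms concentrate only in multiples of $8\pi$. It is proved by induction on the concentrated mass, from a classification of singular Liouville bubbles and a decay estimate in necks. We also show that the Palais--Smale condition fails if one parameter is a positive multiple of $8\pi$ and the other is less than $8\pi$, and we characterize, for parameters that are not multiples of $8\pi$, when the energy bound can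 be dropped.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\Sigma$ be a compact (connected) orientable surface without boundary, with a Riemannian metric $g$ of total volume $|\Sigma|=1$. Let $h$ be a smooth positive function on $\Sigma$ and let $\rho=(\rho_1,\rho_2)\in(0,\infty)^2$. Writing $I^\pm(u)=\int_\Sigma he^{\pm u}\,dV_g$, we consider the mean field equation
\begin{equation}\label{eq:mf}
-\Delta_gu=\rho_1\Big(\frac{he^{u}}{I^+(u)}-1\Big)-\rho_2\Big(\frac{he^{-u}}{I^-(u)}-1\Big)\qquad\text{on }\Sigma .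
\end{equation}
The two nonlinear terms are densities of positive measures of fixed total masses $\rho_1$ and $\rho_2$. The equation is unchanged when a constant is added to $u$, and its solutions are the critical points of
\[
J_\rho(u)=\frac12\int_\Sigma|\nabla_gu|^2\,dV_g+\rho_1\Big(\int_\Sigma u\,dV_g-\log I^+(u)\Big)+\rho_2\Big(-\int_\Sigma u\,dV_g-\log I^-(u)\Big),
\]
which is also invariant under adding constants. We consider $J_\rho$ on $\overline H=\{u\in H^1(\Sigma):\int_\Sigma u\,dV_g=0\}$ with the norm $\|\nabla u\|_{L^2}$. For $\varphi\in H^1(\Sigma)$,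
\begin{equation}\label{eq:Jprime}
J_\rho'(u)\varphi=\int_\Sigma\nabla u\cdot\nabla\varphi-\rho_1\int_\Sigma\Big(\frac{he^{u}}{I^+(u)}-1\Big)\varphi+\rho_2\int_\Sigma\Big(\frac{he^{-u}}{I^-(u)}-1\Big)\varphi .
\end{equation}
The substitution $u\mapsto-u$ exchanges the roles of $\rho_1$ and $\rho_2$. We say that $J_\rho$ satisfies the \emph{Palais--Smale condition} on $\overline H$ if every sequence $(u_n)\subset\overline H$ with $J_\rho(u_n)$ bounded and $J_\rho'(u_n)\to0$ in $\overline H^{\,*}$ has a subsequence that converges strongly in $\overline H$.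

The number $8\pi$ enters through the planar \emph{bubbles}
\begin{equation}\label{eq:bubble}
U_\delta(x)=\frac{8\delta^2}{(\delta^2+|x|^2)^2},\qquad-\Delta\log U_\delta=U_\delta,\qquad\int_{\mathbb R^2}U_\delta\,dx=8\pi ,
\end{equation}
which concentrate at the origin as $\delta\to0$. Place one of them on $\Sigma$: in an isothermal chart containing $\bar B_{1/2}$ let $u_\delta=-2\chi\log(\delta^2+|x|^2)$, where $\chi$ is a cutoff equal to $1$ on $B_{1/4}$ and supported in $B_{1/2}$. The Dirichlet integral is conformally invariant and $\int_{B_{1/4}}16|x|^2(\delta^2+|x|^2)^{-2}dx=32\pi\log\frac1\delta+O(1)$, while $I^+(u_\delta)$ is comparable to $\delta^{-2}$, and $\log I^-(u_\delta)$ and $\int u_\delta$ stay bounded. Hence $J_\rho(u_\delta)=(16\pi-2\rho_1)\log\frac1\delta+O(1)$. So $J_\rho$ is unbounded from below as soon as $\max\{\rho_1,\rho_2\}>8\pi$. In that range critical points cannot be found by global minimization, and one asks for the compactness property that min-max arguments require.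

Throughout, $\mathbb N=\{0,1,2,\dots\}$ and
\[
\Lambda=(8\pi\mathbb N\times\mathbb R)\cup(\mathbb R\times8\pi\mathbb N),
\]
so that $\rho\notin\Lambda$ means that neither $\rho_1$ nor $\rho_2$ is a multiple of $8\pi$. The following facts are known.
\begin{itemize}
\item[(K1)] If $(u_n)$ are solutions of \eqref{eq:mf} with parameters $(\rho_{1,n},\rho_{2,n})$ and $p$ is a blow-up point, then the local masses $\lim_{r\to0}\lim_{n\to\infty}\rho_{1,n}\int_{B_r(p)}he^{u_n}/I^+(u_n)$ and $\lim_{r\to0}\lim_{n\to\infty}\rho_{2,n}\int_{B_r(p)}he^{-u_n}/I^-(u_n)$ belong to $8\pi\mathbb N$; one of them may vanish, but not both.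
\item[(K2)] The set of solutions of \eqref{eq:mf} in $\overline H$ is compact, uniformly for $\rho$ in compact subsets of $(0,\infty)^2\setminus\Lambda$.
\item[(K3)] If $\rho_1,\rho_2<8\pi$, then $J_\rho$ is bounded from below and coercive on $\overline H$.
\end{itemize}
The question that we answer comes from Jevnikar's note \cite{Jev}.
\begin{quote}
\emph{Does $J_\rho$ satisfy the Palais--Smale condition on $\overline H$ for every $\rho\in(0,\infty)^2\setminus\Lambda$ with $\max\{\rho_1,\rho_2\}>8\pi$?}
\end{quote}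

Fact (K2) suggests that the answer is yes, but it concerns exact solutions, and a Palais--Smale sequence is a much more flexible object. It solves \eqref{eq:mf} up to an error $-\Delta_gw_n$ with $\|\nabla w_n\|_{L^2}\to0$, and $v_n=u_n-w_n$ solves an equation of the same form in which the coefficient $h$ is replaced by $he^{\pm w_n}$. In dimension two, small energy does not make $w_n$ bounded: on the unit disc the function $T^{-3/4}\min\{\log\frac1{|x|},T\}$ has Dirichlet integral $2\pi T^{-1/2}$ and maximum $T^{1/4}$. So the coefficients have no uniform bound, let alone a bound on their derivatives, and it is conceivable that they change the local masses. We show that they do not.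

\begin{theorem}\label{thm:PS}
Let $\rho_n=(\rho_{1,n},\rho_{2,n})\to(\rho_1,\rho_2)\in(0,\infty)^2\setminus\Lambda$ and let $u_n\in\overline H$ satisfy $J_{\rho_n}'(u_n)\to0$ in $\overline H^{\,*}$ and $\sup_nJ_{\rho_n}(u_n)<\infty$. Then $(u_n)$ has a subsequence that converges strongly in $\overline H$.
\end{theorem}

With $\rho_n\equiv\rho$ this says that $J_\rho$ satisfies the Palais--Smale condition for every $\rho\in(0,\infty)^2\setminus\Lambda$, so the answer to the question is yes. Theorem~\ref{thm:PS} has two hypotheses besides $J'\to0$, and the next two theorems test them. The first concerns the condition $\rho\notin\Lambda$.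

\begin{theorem}\label{thm:fail}
If $\rho_1=8\pi k$ with an integer $k\ge1$ and $0<\rho_2<8\pi$, or the same holds with the roles of $\rho_1$ and $\rho_2$ exchanged, then there is a sequence $(u_n)\subset\overline H$ with $J_\rho(u_n)$ bounded, $J_\rho'(u_n)\to0$ and no convergent subsequence.
\end{theorem}

We make no claim about the remaining points of $\Lambda$. The second theorem concerns the energy bound.

\begin{theorem}\label{thm:noenergy}
Let $\rho=(\rho_1,\rho_2)\in(0,\infty)^2\setminus\Lambda$.
\begin{itemize}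
\item[(1)] If $(u_n)\subset\overline H$, $J_\rho'(u_n)\to0$ and no subsequence of $(u_n)$ converges, then $J_\rho(u_n)\to+\infty$. Along a subsequence there are a finite set $S\neq\emptyset$ and integers $m_p\ge1$ $(p\in S)$ such that the weak limits of both $\rho_1he^{u_n}/I^+(u_n)$ and $\rho_2he^{-u_n}/I^-(u_n)$ have exactly the singular part $\sum_{p\in S}8\pi m_p\delta_p$. With $m=\sum_pm_p$ one has $8\pi m<\min\{\rho_1,\rho_2\}$, and \eqref{eq:mf} with parameters $(\rho_1-8\pi m,\rho_2-8\pi m)$ has a solution.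
\item[(2)] Conversely, if for some integer $m\ge1$ with $8\pi m<\min\{\rho_1,\rho_2\}$ equation \eqref{eq:mf} with parameters $(\rho_1-8\pi m,\rho_2-8\pi m)$ has a solution, then there is a sequence $(u_n)\subset\overline H$ with $J_\rho'(u_n)\to0$ and no convergent subsequence.
\end{itemize}
\end{theorem}

Thus, off $\Lambda$, no energy bound is needed if $\min\{\rho_1,\rho_2\}<8\pi$. It cannot be dropped if $8\pi<\rho_1,\rho_2<16\pi$, because then $J_{(\rho_1-8\pi,\rho_2-8\pi)}$ is coercive by (K3) and has a minimizer. Nor can it be dropped if $h$ is constant and $\rho_1,\rho_2>8\pi$, because then $u=0$ solves \eqref{eq:mf} for all parameters and $m=1$ is allowed. This use of (K3) is the only place where one of the facts (K1)--(K3) is invoked.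

The heart of the paper is Proposition~\ref{prop:quant}, the analogue of (K1) for sequences with $J'_{\rho_n}(u_n)\to0$. Once it is known, Theorem~\ref{thm:PS} follows quickly. If $I^+(u_n)\to\infty$, the measure $\rho_{1,n}he^{u_n}/I^+(u_n)$ loses its diffuse part, so all of its mass $\rho_1$ sits in atoms and $\rho_1\in8\pi\mathbb N$. Off $\Lambda$ the integrals $I^\pm(u_n)$ are therefore bounded, and then an upper bound on the energy is a bound on $\|\nabla u_n\|_{L^2}$. Section~\ref{sec:model} explains on radial functions why the quantization survives the error term. Sections~\ref{sec:local}--\ref{sec:quant} prove it, and Sections~\ref{sec:PS}--\ref{sec:noenergy} prove the three theorems.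

\section{A radial model}\label{sec:model}

The computation in this section is not used later, but the proof of Proposition~\ref{prop:quant} follows it closely. Let $v,w$ be radial functions on a disc and $k^\pm$ constants, with
\[
-\Delta v=V^+-V^-,\qquad V^\pm=e^{\pm(v+w)+k^\pm}.
\]
Here $w$ is the error, of which we know only that $\|\nabla w\|_{L^2}$ is small. Put $t=\log r$ and
\[
s(t)=\frac1{2\pi}\int_{B_r}(V^+-V^-)\,dx,\qquad a^\pm(t)=r^2V^\pm(r),
\]
so that $2\pi s$ is the net mass inside the circle of radius $r$ and $2\pi a^\pm\,dt$ is the mass of $V^\pm$ in a thin annulus. The divergence theorem gives $v'=-s$, where $'=d/dt$. Hence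
\begin{equation}\label{eq:model}
s'=a^+-a^-,\qquad(\log a^\pm)'=2\mp s\pm w',\qquad a^+a^-=e^{4t+k^++k^-},\qquad2\pi\int(w')^2dt=\|\nabla w\|_{L^2}^2 .
\end{equation}

\emph{Bubbles.} At small scales the product $a^+a^-$ is small, so at most one of $a^\pm$ carries mass at a given scale, and on a bounded range of $t$ the error $w$ is almost constant. A positive bubble is therefore modeled by $a^-=0$, $w'=0$. Then $s''=(2-s)s'$, so $s'+\frac12(s-2)^2$ is constant. If the bubble surrounds a net mass $2\pi s_0$ concentrated at much smaller scales, that is, $s\to s_0$ and $s'\to0$ as $t\to-\infty$, then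
\[
s'=\tfrac12(s-s_0)(4-s_0-s).
\]
Since $s'=a^+>0$, this forces $s_0<2$, and $s$ increases from $s_0$ to $4-s_0$. A positive bubble reflects $s$ in the point $2$ and has mass $8\pi-4\pi s_0$; the case $s_0=0$ is \eqref{eq:bubble}. By symmetry a negative bubble needs $s_0>-2$, reflects $s$ in the point $-2$ and has mass $8\pi+4\pi s_0$. Both reflections preserve $4\mathbb Z$. If bubbles sit on top of one another at the same point, $s$ starts at $0$ and takes the values $0,4,-8,12,\dots$ or their negatives, and the successive masses are $8\pi,24\pi,40\pi,\dots$.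

\emph{Necks.} Between two bubbles $s$ is close to some $s_*\in4\mathbb Z$, and $4\mathbb Z$ is at distance $2$ from the two points $\pm2$. If $|s-s_*|\le\frac34$ on an interval $[t_1,t_2]$, then $2\mp s$ has a fixed sign there and modulus at least $\frac54$. The error, on the other hand, satisfies $|w(t)-w(t')|\le\|\nabla w\|_{L^2}|t-t'|^{1/2}$ by the Cauchy--Schwarz inequality. So $w$ may be unbounded, but it grows only like a square root, whereas $\int(2\mp s)\,dt$ grows linearly. By \eqref{eq:model}, each $a^\pm$ decays exponentially away from one end of the interval, and the mass in the neck is controlled by $a^\pm(t_1)+a^\pm(t_2)$, which is small. Near $s=\pm2$ there is no such uniform decay: for $s_0=2-\eta$ the solution above has $s'\le\eta^2/2$, so its mass $4\pi\eta$ is spread over a range of $t$ of length at least $4/\eta$.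

The two mechanisms feed each other. Quantization of the inner masses puts $s$ near $4\mathbb Z$, which empties the neck, and this gives quantization at the next scale. In general a bubble may surround several concentration points and nothing is radial. The differential equation for $s$ is then replaced by Liouville's representation formula (Section~\ref{sec:bubble}), the functions $v,w$ by their means over circles (Section~\ref{sec:neck}), and the passage from scale to scale by an induction on the mass (Section~\ref{sec:quant}).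

\section{Reduction to a local problem}\label{sec:local}

The letters $C,c$ denote positive constants independent of $n$ and of small parameters. We write $B_r=B_r(0)\subset\mathbb R^2$ and $\langle\varphi\rangle_E$ for the mean of $\varphi$ over $E$.

\subsection{Standard facts}
\begin{itemize}
\item[(F1)] \emph{Moser--Trudinger inequality.} $\log\int_\Sigma e^{u}\,dV_g\le\frac1{16\pi}\|\nabla u\|_{L^2}^2+C$ for $u\in\overline H$. Consequently, if $u_n\rightharpoonup u$ weakly in $H^1(\Sigma)$, then $e^{\pm u_n}\to e^{\pm u}$ in $L^q$ for every $q<\infty$: use $|e^a-e^b|\le|a-b|(e^a+e^b)$, H\"older's inequality and the compactness of $H^1\subset L^{2q}$.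
\item[(F2)] \emph{Trudinger's inequality.} For every ball $B\subset\mathbb R^2$, every $q<\infty$ and every $w$ with $\|\nabla w\|_{L^2(B)}\le1$, one has $\langle e^{q|w-\langle w\rangle_B|}\rangle_B\le C_q$. As in (F1), if $w_n\to0$ in $H^1(B)$, then $e^{\pm w_n}\to1$ in $L^q(B)$ for every $q<\infty$.
\item[(F3)] \emph{Green function.} The function $G$ with $-\Delta_gG(\cdot,y)=\delta_y-1$ and zero mean is symmetric and satisfies $|\nabla_xG(x,y)|\le C/d(x,y)$.
\item[(F4)] \emph{Elliptic regularity.} A distribution with $\Delta\theta=0$ is a harmonic function (Weyl's lemma). If $B\Subset B'$ and $1<q<\infty$, then $\|u\|_{W^{2,q}(B)}\le C(\|\Delta u\|_{L^q(B')}+\|u\|_{L^1(B')})$, and $\|u\|_{W^{2,q}(\Sigma)}\le C\|\Delta_gu\|_{L^q(\Sigma)}$ for $u$ of zero mean. In dimension two, $W^{2,q}$ with $q>1$ embeds in $H^1$ and compactly in $C^0$. If $\Delta u\in C^{j,\alpha}_{loc}$, then $u\in C^{j+2,\alpha}_{loc}$ (Schauder).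
\item[(F5)] \emph{Poincar\'e and trace inequalities.} If $E\subset B$ has positive measure and $1\le q<\infty$, then $\|\varphi-\langle\varphi\rangle_E\|_{L^q(B)}\le C(B,|E|,q)\|\nabla\varphi\|_{L^q(B)}$. The trace $W^{1,1}(B)\to L^1(\partial B)$ is bounded, and $W^{1,1}(B)\subset L^1(B)$ is compact.
\item[(F6)] \emph{Weak limits of measures.} If positive measures $\nu_n$ converge to $\nu$ against $C_c(\Omega)$, then $\nu(O)\le\liminf\nu_n(O)$ for $O\subset\Omega$ open, $\limsup\nu_n(K)\le\nu(K)$ for $K\subset\Omega$ compact, and $\nu_n(E)\to\nu(E)$ if $E\Subset\Omega$ and $\nu(\partial E)=0$.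
\end{itemize}

All right-hand sides below are a priori bounded only in $L^1$, so we need the exponential integrability of logarithmic potentials of $L^1$ functions.

\begin{lemma}\label{lem:pot}
Let $B\subset\mathbb R^2$ be a ball of radius $R$ and center $p$. For $f\in L^1(B)$ let $N_f(x)=\frac1{2\pi}\int_B\log\frac{2R}{|x-y|}\,f(y)\,dy$, so that $-\Delta N_f=f$ in $B$. Let $f\ge0$.
\begin{itemize}
\item[(a)] $N_f\ge0$ on $B$, $\int_BN_f\le R^2\|f\|_{L^1}$ and $\int_B|\nabla N_f|\le R\|f\|_{L^1}$.
\item[(b)] If $\|f\|_{L^1}\le\mu$, $q>0$ and $q\mu<4\pi$, then $\int_Be^{qN_f}\le C(q\mu)R^2$.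
\item[(c)] $e^{N_f}\in L^q(B)$ for every $q<\infty$.
\item[(d)] Let $u\in L^1(B)$ satisfy $-\Delta u=f^+-f^-+2\pi s\delta_p+b$ in the sense of distributions, with $0\le f^\pm\in L^1(B)$, $s\in\mathbb R$ and $b\in L^\infty(B)$. Then $u=-s\log|x-p|+N_{f^+}-N_{f^-}+\theta$ with $\theta$ bounded on $B_{R/2}(p)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $x,y\in B$ we have $|x-y|<2R$, so the kernel is positive. Moreover $\int_{B_{2R}(y)}\log\frac{2R}{|x-y|}dx=2\pi R^2$, and $\int_B|x-y|^{-1}dx\le2\pi R$, because among sets of area $\pi R^2$ the ball centered at $y$ maximizes this integral. Fubini's theorem gives the two bounds.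

(b) Let $\mu'=\|f\|_{L^1}>0$ and $\lambda=q\mu'/2\pi\le q\mu/2\pi<2$. Jensen's inequality for the probability measure $f\,dy/\mu'$ gives
\[
\int_Be^{qN_f}dx\le\int_B\int_B\Big(\frac{2R}{|x-y|}\Big)^{\lambda}dx\,\frac{f(y)}{\mu'}\,dy\le\frac{2\pi(2R)^2}{2-\lambda}.
\]

(c) Write $f=f_1+f_2$ with $f_2=\min\{f,K\}$ and $K$ so large that $q\|f_1\|_{L^1}<4\pi$. Then $N_{f_2}$ is bounded and (b) applies to $f_1$.

(d) Since $-\Delta(-\log|x-p|)=2\pi\delta_p$, the function $\theta-N_b$ is harmonic in $B$ by Weyl's lemma, and $N_b$ is bounded.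
\end{proof}

\subsection{Splitting off the error}\label{sub:split}
Let $\rho_n\to\rho\in(0,\infty)^2$, $u_n\in\overline H$ and $J'_{\rho_n}(u_n)\to0$. No assumption is made yet on the energy or on $\Lambda$. Write $\rho_n^+=\rho_{1,n}$, $\rho_n^-=\rho_{2,n}$, $\rho^+=\rho_1$, $\rho^-=\rho_2$ and
\[
\nu_n^\pm=\rho_n^\pm\frac{he^{\pm u_n}}{I^\pm(u_n)}\,dV_g,\qquad\nu_n^\pm(\Sigma)=\rho_n^\pm .
\]
By the Riesz representation theorem there are $w_n\in\overline H$ with $J'_{\rho_n}(u_n)\varphi=\int\nabla w_n\cdot\nabla\varphi$ and $\|\nabla w_n\|_{L^2}\to0$. The identity holds for all $\varphi\in H^1(\Sigma)$, since both sides vanish on constants. By \eqref{eq:Jprime}, the function $v_n=u_n-w_n\in\overline H$ solves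
\begin{equation}\label{eq:vn}
-\Delta_gv_n=\nu_n^+-\nu_n^--(\rho_n^+-\rho_n^-),
\end{equation}
where measures are identified with their densities. By (F1) and (F4), $v_n\in W^{2,q}(\Sigma)$ for all $q<\infty$, with no uniform bound. The uniform bound that is available comes from $v_n(x)=\int G(x,y)(\nu_n^+-\nu_n^-)(dy)$ and (F3): for geodesic balls $B_r^g(x)$,
\begin{equation}\label{eq:grad}
\int_{B^g_r(x)}|\nabla v_n|\,dV_g\le C\sup_{y\in\Sigma}\int_{B^g_r(x)}\frac{dV_g(z)}{d(z,y)}\le Cr .
\end{equation}
For the last inequality, the points with $d(z,y)<r$ contribute at most $\int_{B^g_r(y)}d(z,y)^{-1}dV_g(z)\le Cr$, and the others at most $|B^g_r(x)|/r\le Cr$. In particular $v_n$ is bounded in $W^{1,1}(\Sigma)$. Finally, Jensen's inequality with $|\Sigma|=1$ and $\int u_n=0$ gives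
\begin{equation}\label{eq:Ilower}
I^\pm(u_n)\ge\min h>0 .
\end{equation}

Cover $\Sigma$ by finitely many coordinate balls $\Omega$, each with closure contained in a larger isothermal chart in which $g=e^{2\phi}|dx|^2$. Then $\Delta_g=e^{-2\phi}\Delta$ and $dV_g=e^{2\phi}dx$. To remove the last term in \eqref{eq:vn}, take $\xi$ smooth near $\bar\Omega$ with $\Delta\xi=e^{2\phi}$ and set $\hat v_n=v_n-(\rho_n^+-\rho_n^-)\xi$. With $\nu_n^\pm=V_n^\pm dx$ we obtain $-\Delta\hat v_n=V_n^+-V_n^-$ and $V_n^\pm=e^{\pm(\hat v_n+w_n)+k_n^\pm}$ in $\Omega$, where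
\begin{equation}\label{eq:kn}
k_n^\pm=\pm(\rho_n^+-\rho_n^-)\xi+2\phi+\log h+\log\rho_n^\pm-\log I^\pm(u_n).
\end{equation}
The functions $k_n^\pm$ contain the uncontrolled constants $\log I^\pm(u_n)$, but their gradients are bounded; this is where the positivity and smoothness of $h$ are used.

\subsection{Admissible sequences}
The induction will rescale repeatedly, so we isolate the properties of $(\hat v_n,w_n,k_n^\pm)$ that survive rescaling.

\begin{definition}\label{def:adm}
Let $\Omega\subset\mathbb R^2$ be open and $M>0$. A quadruple $(v,w,k^+,k^-)$ is \emph{$M$-admissible} on $\Omega$ if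
\begin{itemize}
\item[(A1)] $v\in W^{2,2}_{loc}(\Omega)$, $w\in H^1_{loc}(\Omega)$ and $-\Delta v=V^+-V^-$, where $V^\pm=e^{\pm(v+w)+k^\pm}$;
\item[(A2)] $\int_\Omega(V^++V^-)\le M$;
\item[(A3)] $\|\nabla w\|_{L^2(\Omega)}\le1$;
\item[(A4)] $k^+$ and $k^-$ are Lipschitz with constant at most $M$;
\item[(A5)] $\int_{B_r(x)}|\nabla v|\le Mr$ for every ball $B_r(x)\subset\Omega$.
\end{itemize}
An \emph{admissible sequence} on $\Omega$ is a sequence of quadruples $(v_n,w_n,k_n^\pm)$, $M$-admissible on $\Omega_n$ with $M$ independent of $n$, such that $\|\nabla w_n\|_{L^2(\Omega_n)}\to0$, and either $\Omega_n=\Omega$ is a fixed ball, or $\Omega_n=B_{R_n}$ with $R_n\to\infty$ and $\Omega=\mathbb R^2$.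
\end{definition}

After finitely many terms are discarded, $(\hat v_n,w_n,k_n^\pm)$ is an admissible sequence on each coordinate ball $\Omega$. Indeed, (A3) holds because the Dirichlet integral is conformally invariant, and (A5) follows from \eqref{eq:grad} because $g$ and $|dx|^2$ are comparable on $\Omega$. Three operations preserve $M$-admissibility.
\begin{itemize}
\item[(I1)] \emph{Rescaling} about $x_0$ by a factor $\lambda\le1$: $\tilde v(y)=v(x_0+\lambda y)$, $\tilde w(y)=w(x_0+\lambda y)$, $\tilde k^\pm(y)=k^\pm(x_0+\lambda y)+2\log\lambda$. Then $\tilde V^\pm(y)=\lambda^2V^\pm(x_0+\lambda y)$, masses and $\|\nabla w\|_{L^2}$ are unchanged, $\int_{B_r(y)}|\nabla\tilde v|=\lambda^{-1}\int_{B_{\lambda r}(x_0+\lambda y)}|\nabla v|\le Mr$, and the Lipschitz constant of $\tilde k^\pm$ is at most $M\lambda$.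
\item[(I2)] \emph{Moving a constant}: $(v,w)\mapsto(v+c,w-c)$, which does not change $V^\pm$.
\item[(I3)] \emph{Exchanging signs}: $(v,w,k^+,k^-)\mapsto(-v,-w,k^-,k^+)$, which exchanges $V^+$ and $V^-$.
\end{itemize}

\subsection{Balls of small mass}
On a ball where both masses are below $4\pi$, the size of $V^\pm$ is determined by one number, the exponential of the mean of its exponent.

\begin{lemma}\label{lem:small}
Let $(v,w,k^\pm)$ be $M$-admissible on $B_{2r}(x)$, $r\le1$, and let
\[
A^\pm=r^2\exp\big(\pm\langle v+w\rangle_{B_{2r}(x)}+k^\pm(x)\big).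
\]
\begin{itemize}
\item[(a)] $A^\pm\le C\int_{B_{2r}(x)}V^\pm\le CM$ with $C=C(M)$.
\item[(b)] If $\int_{B_{2r}(x)}V^+\le\mu$ and $\int_{B_{2r}(x)}V^-\le\mu$ with $0<\mu<4\pi$, then $r^{2-2/q}\|V^\pm\|_{L^q(B_r(x))}\le CA^\pm$ and $\int_{B_r(x)}V^\pm\le CA^\pm$, where $q=q(\mu)>1$ and $C=C(M,\mu)$.
\end{itemize}
\end{lemma}

\begin{proof}
All quantities in the statement are invariant under (I1), so let $r=1$, $x=0$. Write $\bar v,\bar w$ for the means over $B_2$, which are finite by (A3), (A5) and (F5). Then
\[
V^\pm=A^\pm\exp\big(\pm(v-\bar v)\pm(w-\bar w)+k^\pm-k^\pm(0)\big),\qquad|k^\pm-k^\pm(0)|\le2M .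
\]
Jensen's inequality gives $\int_{B_2}V^\pm\ge4\pi e^{-2M}A^\pm$, which is (a).

For (b), let $N^\pm=N_{V^\pm}$ be the potentials of Lemma~\ref{lem:pot} on $B_2$. The function $\theta=v-N^++N^-$ is harmonic in $B_2$, and $\int_{B_2}|\nabla\theta|\le2M+2M$ by (A5) and Lemma~\ref{lem:pot}(a). The mean value property applied to $\nabla\theta$ on unit balls gives $|\nabla\theta|\le4M/\pi$ on $B_1$. Applied to $\theta$, it gives $\bar v=\langle N^+\rangle_{B_2}-\langle N^-\rangle_{B_2}+\theta(0)$, where $0\le\langle N^\pm\rangle_{B_2}\le M/\pi$. Hence $|\theta-\bar v|\le C$ on $B_1$. Since $N^\pm\ge0$, we get $\pm(v-\bar v)\le N^\pm+C$ and so $V^\pm\le CA^\pm e^{N^\pm}e^{|w-\bar w|}$ on $B_1$. Fix $1<q<q_0<4\pi/\mu$. The factor $e^{N^\pm}$ is bounded in $L^{q_0}(B_2)$ by Lemma~\ref{lem:pot}(b), the factor $e^{|w-\bar w|}$ is bounded in every Lebesgue space by (F2), and H\"older's inequality bounds the product in $L^q(B_1)$.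
\end{proof}

Some smallness is necessary in (b): for $v=\log U_\delta$, which solves $-\Delta v=e^v$, one has $\exp\langle v\rangle_{B_2}=O(\delta^2)$ while $\int_{B_1}e^v\to8\pi$.

\begin{lemma}\label{lem:structure}
Every admissible sequence on $\Omega$ has a subsequence with $V_n^\pm dx\rightharpoonup\nu^\pm$ against $C_c(\Omega)$. For such a subsequence the set $S=\{p\in\Omega:\nu^+(\{p\})\ge4\pi\text{ or }\nu^-(\{p\})\ge4\pi\}$ is finite,
\[
\nu^\pm=f^\pm dx+\sum_{p\in S}\sigma_p^\pm\delta_p\qquad\text{with }0\le f^\pm\in L^1(\Omega),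
\]
every $x\in\Omega\setminus S$ is the center of a ball $B_{2r}(x)$ on which Lemma~\ref{lem:small}(b) applies with a fixed $\mu$ for all large $n$, and for every compact $K\subset\Omega\setminus S$ the functions $V_n^\pm$ are bounded in $L^q(K)$ for some $q>1$ and large $n$.
\end{lemma}

\begin{proof}
By (A2) the subsequence exists and $(\nu^++\nu^-)(\Omega)\le M$, so $S$ is finite. If $x\notin S$, there are $r\le1$ and $\mu<4\pi$ with $\bar B_{2r}(x)\subset\Omega$ and $\nu^\pm(\bar B_{2r}(x))<\mu$. By (F6), Lemma~\ref{lem:small}(b) applies for large $n$, and with Lemma~\ref{lem:small}(a) it bounds $V_n^\pm$ in $L^q(B_r(x))$. Finitely many balls $B_r(x)$ cover $K$. Hence $\nu^\pm$ has a density on $\Omega\setminus S$, which is integrable because $\nu^\pm$ is finite.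
\end{proof}

We call an admissible sequence \emph{convergent} if $V_n^\pm dx\rightharpoonup\nu^\pm$, and we keep the notation $S,f^\pm,\sigma_p^\pm$. The goal of the next three sections is to show that $\sigma_p^\pm\in8\pi\mathbb N$.

\section{The mass of a bubble}\label{sec:bubble}

After rescaling, a concentrating sequence converges to a solution of Liouville's equation on the plane with logarithmic singularities at the points where mass still concentrates. With one singularity the model is
\[
e^z=\frac{8\ell^2|\zeta|^{2\ell-2}}{(1+|\zeta|^{2\ell})^2},\qquad\ell>1,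
\]
which solves $-\Delta z=e^z$ off the origin, behaves like $z\sim\beta\log|\zeta|$ with $\beta=2\ell-2$, and has mass $8\pi\ell$; this is the radial bubble of Section~\ref{sec:model} with $s_0=-\beta$. It is the pullback of a round metric of area $8\pi$ under $\zeta\mapsto\zeta^\ell$. This map is single-valued exactly when $\beta$ is even, and for other $\beta$ the mass is not a multiple of $8\pi$. The next lemma shows that evenness suffices for any number of singularities.

\begin{lemma}\label{lem:liouville}
Let $S'\subset\mathbb C$ be finite, $\beta_p\in\{2,4,6,\dots\}$ for $p\in S'$, $z_0\in C^\infty(\mathbb R^2)$ and $z=z_0+\sum_{p\in S'}\beta_p\log|\cdot-p|$. If $-\Delta z_0=e^z$ and $\int_{\mathbb R^2}e^z<\infty$, then $\int_{\mathbb R^2}e^z\in8\pi\mathbb N$.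
\end{lemma}

\begin{proof}
\emph{The developing map.} A metric $e^z|d\zeta|^2$ has curvature $-\frac12e^{-z}\Delta z$, which equals $\frac12$ on $X=\mathbb C\setminus S'$. The Riemann sphere $\hat{\mathbb C}$ with the metric $8|d\omega|^2/(1+|\omega|^2)^2$ is the round sphere of curvature $\frac12$ and area $8\pi$. Its orientation-preserving isometries are the rotations, which form the group $PSU(2)$ of M\"obius maps, and each rotation other than the identity has exactly two fixed points. A surface of curvature $\frac12$ is locally isometric to this sphere, and two orientation-preserving local isometries into it from a connected open set differ by a rotation. Hence a germ $F$ of such an isometry continues along every path in $X$, and its continuation along a loop $\gamma$ is $M_\gamma\circ F$ with $M_\gamma\in PSU(2)$. Being conformal and orientation preserving, $F$ is meromorphic and locally injective, and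
\begin{equation}\label{eq:liouville}
e^z=\frac{8|F'|^2}{(1+|F|^2)^2}.
\end{equation}
We must show that the monodromy $M_\gamma$ is trivial. For this we need an object that is single-valued on $X$ and determines $F$ up to a M\"obius map, and the Schwarzian derivative is such an object.

\emph{The Schwarzian derivative.} Let $T=z_{\zeta\zeta}-\frac12z_\zeta^2$ on $X$. Since $z_{\zeta\bar\zeta}=-\frac14e^z$, we have $T_{\bar\zeta}=-\frac14e^zz_\zeta+\frac14z_\zeta e^z=0$, so $T$ is holomorphic. By \eqref{eq:liouville}, $z_\zeta=A-B$ with $A=F''/F'$ and $B=2F'\bar F/(1+|F|^2)$, and $B_\zeta=AB-\frac12B^2$. Therefore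
\[
T=A'-AB+\tfrac12B^2-\tfrac12(A-B)^2=A'-\tfrac12A^2,
\]
the Schwarzian derivative of $F$. We recall two facts. If $\psi_1,\psi_2$ are independent solutions of $\psi''+\frac12T\psi=0$, then $\Phi=\psi_2/\psi_1$ has Schwarzian $T$: as the Wronskian is constant, $\Phi''/\Phi'=-2\psi_1'/\psi_1$, and the Schwarzian is $-2\psi_1''/\psi_1=T$. And two locally injective meromorphic functions on a connected open set with the same Schwarzian differ by a M\"obius map.

\emph{Local monodromy.} Let $p\in S'$, say $p=0$, and $\beta=\beta_p$. Near $0$ we have $z_\zeta=\frac\beta{2\zeta}+(\text{smooth})$, so $T=-\big(\frac\beta2+\frac{\beta^2}8\big)\zeta^{-2}+O(|\zeta|^{-1})$. Thus $T$ has a double pole and $\psi''+\frac12T\psi=0$ has a regular singular point at $0$. The indicial equation $\lambda(\lambda-1)=\frac\beta4+\frac{\beta^2}{16}$ has the roots $\frac{1\pm\ell}2$ with $\ell=1+\frac\beta2$, and $\ell$ is an integer because $\beta$ is even. When the exponents differ by an integer, the method of Frobenius gives independent solutions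
\[
\psi_1=\zeta^{(1+\ell)/2}\eta_1,\qquad\psi_2=\zeta^{(1-\ell)/2}\eta_2+c\,\psi_1\log\zeta,
\]
with $\eta_1,\eta_2$ holomorphic and nonzero at $0$ and $c\in\mathbb C$. So any branch of $F$ near $0$ equals $A_0\circ\Phi$, with $A_0$ a M\"obius map and $\Phi=\zeta^{-\ell}\eta_2/\eta_1+c\log\zeta$. Continuation around $0$ sends $\Phi$ to $\Phi+2\pi ic$, so the monodromy of this branch is conjugate by $A_0$ to the translation by $2\pi ic$. A nontrivial translation has one fixed point on $\hat{\mathbb C}$ and a nontrivial rotation has two. Hence $c=0$, the monodromy around $p$ is trivial, and the branch extends meromorphically across $p$.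

\emph{Counting area.} The group $\pi_1(X)$ is generated by loops that go to a point near some $p\in S'$, turn once around $p$ and come back. So $F$ is single-valued and extends to a nonconstant meromorphic function on $\mathbb C$. By \eqref{eq:liouville} and the change of variables formula, $\int e^z$ is the integral over the sphere of the number of preimages under $F$. If $F$ were not rational, it would not extend meromorphically to $\infty$, and by Picard's theorem all but at most two values in $\hat{\mathbb C}$ would be taken infinitely often, so that $\int e^z=\infty$. Hence $F$ is rational and $\int e^z=8\pi\deg F$.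
\end{proof}

We now identify the limit of a rescaled sequence. The hypothesis on the Lipschitz constants is what (I1) provides when the scaling factors tend to $0$.

\begin{proposition}\label{prop:bubble}
Let $(v_n,w_n,k_n^\pm)$ be a convergent admissible sequence on $\mathbb R^2$ such that $k_n^\pm$ have Lipschitz constants at most $L_n\to0$. If $\sigma_p^\pm\in8\pi\mathbb N$ for all $p\in S$, then $\nu^\pm(\mathbb R^2)\in8\pi\mathbb N$.
\end{proposition}

\begin{proof}
If $f^+=f^-=0$, then $\nu^\pm(\mathbb R^2)=\sum_p\sigma_p^\pm$. By (I3) we may therefore assume $f^+\not\equiv0$. By (I2) we may assume $\langle w_n\rangle_{B_1}=0$, and then $w_n\to0$ in $H^1(B_R)$ for every $R$ by (F5). Let $b_n=\langle v_n\rangle_{B_1}$. By (A5) and (F5), $v_n-b_n$ is bounded in $W^{1,1}(B_R)$ for every $R$.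

\emph{Only one sign has a diffuse part.} Let $\kappa_n^\pm=\pm b_n+k_n^\pm(0)$. For a fixed ball $B_{2r}(x)$, $r\le1$, the mean of $v_n$ differs from $b_n$ by $O(1)$, the mean of $w_n$ tends to $0$, and $k_n^\pm(x)-k_n^\pm(0)\to0$. So the numbers $A_n^\pm$ of Lemma~\ref{lem:small} are comparable to $e^{\kappa_n^\pm}$, with constants that depend on the ball. Lemma~\ref{lem:small}(a) gives $\kappa_n^\pm\le C$. Lemmas~\ref{lem:small}(b) and~\ref{lem:structure} give, for every compact $K\subset\mathbb R^2\setminus S$, an exponent $q>1$ with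
\begin{equation}\label{eq:kappa}
\|V_n^\pm\|_{L^q(K)}\le C_Ke^{\kappa_n^\pm}\qquad\text{for large }n.
\end{equation}
If $\kappa_n^+\to-\infty$ along a subsequence, then $f^+=0$ by \eqref{eq:kappa}; hence $|\kappa_n^+|\le C$. On the other hand $V_n^++V_n^-\ge2(V_n^+V_n^-)^{1/2}=2e^{(k_n^++k_n^-)/2}$, so for every fixed $R$ and large $n$, (A2) gives $M\ge2\pi R^2\exp\big(\frac12(\kappa_n^++\kappa_n^-)-RL_n\big)$. Letting $n\to\infty$ and then $R\to\infty$, we find $\kappa_n^++\kappa_n^-\to-\infty$. Thus $\kappa_n^-\to-\infty$, and $f^-=0$ by \eqref{eq:kappa}.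

\emph{The limit equation.} Let $z_n=v_n+k_n^+(0)=(v_n-b_n)+\kappa_n^+$. It is bounded in $W^{1,1}(B_R)$ for every $R$, and $-\Delta z_n=V_n^+-V_n^-$ is bounded in some $L^q$, $q>1$, on each compact subset of $\mathbb R^2\setminus S$. By (F4), (F5) and a diagonal argument, a subsequence converges to some $z$ in $L^1_{loc}(\mathbb R^2)$ and locally uniformly on $\mathbb R^2\setminus S$. By (F2), $V_n^+=e^{z_n}e^{w_n}e^{k_n^+-k_n^+(0)}\to e^z$ in $L^1_{loc}(\mathbb R^2\setminus S)$. So $f^+=e^z\in L^1(\mathbb R^2)$ and, in the sense of distributions on $\mathbb R^2$,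
\[
-\Delta z=\nu^+-\nu^-=e^z+2\pi\sum_{p\in S}s_p\delta_p,\qquad s_p=\frac{\sigma_p^+-\sigma_p^-}{2\pi}\in4\mathbb Z .
\]
By Lemma~\ref{lem:pot}(d) and (a), $z\ge-s_p\log|x-p|-C$ near $p$. If $s_p\ge4$, then $e^z\ge c|x-p|^{-4}$ near $p$, which is not integrable. Hence $\beta_p=-s_p\in4\mathbb N$: a positive bubble can surround only points of nonpositive net mass.

\emph{Regularity and conclusion.} Let $z_0=z-\sum_p\beta_p\log|\cdot-p|$. Then $-\Delta z_0=e^z=\Pi e^{z_0}\in L^1(\mathbb R^2)$ with $\Pi=\prod_p|x-p|^{\beta_p}$, a polynomial since each $\beta_p$ is even. By Lemma~\ref{lem:pot}(d) and (c), $e^{z_0}\in L^q_{loc}$ for every $q<\infty$. So $z_0\in W^{2,q}_{loc}\subset C^{1,\alpha}_{loc}$, and Schauder estimates give $z_0\in C^\infty$ inductively. Lemma~\ref{lem:liouville} with $S'=\{p:\beta_p>0\}$ gives $\int e^z\in8\pi\mathbb N$. Therefore $\nu^+(\mathbb R^2)=\int e^z+\sum_p\sigma_p^+$ and $\nu^-(\mathbb R^2)=\sum_p\sigma_p^-$ both lie in $8\pi\mathbb N$.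
\end{proof}

\section{Decay in necks}\label{sec:neck}

The following lemma bounds the mass of a long annulus by the mass near its two ends, with a constant that does not depend on the length. Hypothesis (i) lets us pass between masses and circular means, and hypothesis (ii) gives the exponential decay.

\begin{lemma}\label{lem:neck}
Let $0<\varepsilon\le\delta\le\frac14$, let $(v,w,k^\pm)$ be $M$-admissible on $B_{4\delta}$, and let $s(r)=\frac1{2\pi}\int_{B_r}(V^+-V^-)$. Assume that
\begin{itemize}
\item[(i)] $\int_{B_{4\delta}\setminus B_{\varepsilon/2}}V^\pm\le2\pi$ for both signs;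
\item[(ii)] there is $s_*\in4\mathbb Z$ with $|s(r)-s_*|\le\frac34$ for $\varepsilon\le r\le\delta$.
\end{itemize}
Then, with $C=C(M)$, for both signs,
\[
\int_{B_\delta\setminus B_\varepsilon}V^\pm\le C\Big(\int_{B_{2\varepsilon}\setminus B_{\varepsilon/2}}V^\pm+\int_{B_{2\delta}\setminus B_{\delta/2}}V^\pm\Big).
\]
\end{lemma}

\begin{proof}
Let $\bar v(r),\bar w(r)$ be the means of $v,w$ over $\partial B_r$ and let $a^\pm(r)=r^2\exp\big(\pm(\bar v+\bar w)(r)+k^\pm(0)\big)$.

\emph{Decay of $a^\pm$.} By the divergence theorem $r\bar v'(r)=\frac1{2\pi}\int_{B_r}\Delta v=-s(r)$, so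
\[
\frac{d}{d\log r}\log\big(r^2e^{\pm\bar v(r)}\big)=2\mp s(r).
\]
The number $2\mp s_*$ lies in $2+4\mathbb Z$ and has modulus at least $2$. By (ii), for each sign the derivative is either at least $\frac54$ throughout $[\varepsilon,\delta]$ or at most $-\frac54$ throughout. For the error, $|\bar w'(r)|^2$ is at most the mean of $|\nabla w|^2$ over $\partial B_r$, so $\int r|\bar w'|^2dr\le\frac1{2\pi}\|\nabla w\|_{L^2}^2\le1$. The Cauchy--Schwarz inequality and $\sqrt T\le1+\frac T4$ give
\[
|\bar w(r)-\bar w(r')|\le\big|\log\tfrac r{r'}\big|^{1/2}\le1+\tfrac14\big|\log\tfrac r{r'}\big| .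
\]
In the first case $\log a^\pm(\delta)-\log a^\pm(r)\ge\frac54\log\frac\delta r-1-\frac14\log\frac\delta r$, and in the second $\log a^\pm(\varepsilon)-\log a^\pm(r)\ge\frac54\log\frac r\varepsilon-1-\frac14\log\frac r\varepsilon$. So for each sign one of the inequalities
\begin{equation}\label{eq:decay}
a^\pm(r)\le e\,\frac r\delta\,a^\pm(\delta),\qquad a^\pm(r)\le e\,\frac\varepsilon r\,a^\pm(\varepsilon)
\end{equation}
holds for all $r\in[\varepsilon,\delta]$.

\emph{Comparison with masses.} We claim that for $r\in[\varepsilon,\delta]$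
\begin{equation}\label{eq:compare}
\int_{B_{2r}\setminus B_r}V^\pm\le Ca^\pm(r),\qquad a^\pm(r)\le C\int_{B_{2r}\setminus B_{r/2}}V^\pm .
\end{equation}
Let $E$ be a ball $B_{r/4}(y)$ with $r\le|y|\le2r$, or the annulus $B_{2r}\setminus B_{r/2}$. For $r=1$ and $\varphi\in W^{1,1}(B_4)$, the means of $\varphi-\langle\varphi\rangle_{B_4}$ over $E$ and over $\partial B_1$ are both at most $C\int_{B_4}|\nabla\varphi|$ in modulus, by (F5). Scaling gives
\[
\big|\langle\varphi\rangle_E-\langle\varphi\rangle_{\partial B_r}\big|\le\frac Cr\int_{B_{4r}}|\nabla\varphi| .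
\]
The right-hand side is at most $C$ for $\varphi=v$ by (A5), and for $\varphi=w$ by (A3) and the Cauchy--Schwarz inequality. Also $|k^\pm-k^\pm(0)|\le M$ on $B_{4r}$ by (A4), since $4r\le1$. Now cover $\bar B_{2r}\setminus B_r$ by an absolute number of balls $B_{r/8}(y_i)$ centered in it. The doubled balls $B_{r/4}(y_i)$ lie in $B_{4r}\setminus B_{r/2}\subset B_{4\delta}\setminus B_{\varepsilon/2}$. By (i), Lemma~\ref{lem:small}(b) applies with $\mu=2\pi$ and gives $\int_{B_{r/8}(y_i)}V^\pm\le CA_i^\pm$, and $A_i^\pm\le Ca^\pm(r)$ by the comparison of means. This is the first inequality in \eqref{eq:compare}. For the second, Jensen's inequality on $E=B_{2r}\setminus B_{r/2}$ gives $\int_EV^\pm\ge|E|\exp\langle\pm(v+w)+k^\pm\rangle_E\ge ca^\pm(r)$.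

\emph{Summation.} The annuli $B_{2r}\setminus B_r$ with $r=2^i\varepsilon\le\delta$, $i\ge0$, cover $B_\delta\setminus B_\varepsilon$. For these radii $\sum r/\delta\le2$ and $\sum\varepsilon/r\le2$, so \eqref{eq:decay} gives $\sum a^\pm(r)\le2e\big(a^\pm(\varepsilon)+a^\pm(\delta)\big)$. The lemma follows from the two inequalities in \eqref{eq:compare}.
\end{proof}

\section{Quantization}\label{sec:quant}

\begin{proposition}\label{prop:quant}
For every convergent admissible sequence, $\sigma_p^+,\sigma_p^-\in8\pi\mathbb N$ for all $p\in S$.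
\end{proposition}

To apply Proposition~\ref{prop:bubble} we need quantization of the atoms that remain after rescaling, and to apply Lemma~\ref{lem:neck} we need to know in advance that the neck has little mass. One choice of scale gives both. At an atom of total mass $\sigma$ we take the smallest radius $r_n$ at which some ball captures the mass $\sigma-\pi$. The rescaled sequence then has atoms of mass at most $\sigma-\pi$, to which induction applies, and about $\pi$ is left for the neck.

\begin{proof}
Write $V_n=V_n^++V_n^-$, $\nu=\nu^++\nu^-$, $\sigma_p=\sigma_p^++\sigma_p^-$. We prove by induction on $j\ge3$ that for every convergent admissible sequence and every $p\in S$ with $\sigma_p\le j\pi$ one has $\sigma_p^\pm\in8\pi\mathbb N$. For $j=3$ there is nothing to prove, since $\sigma_p\ge4\pi$ on $S$. Assume the statement for $j$ and let $p\in S$ with $\sigma=\sigma_p\le(j+1)\pi$. Translate so that $p=0$, write $\sigma^\pm=\sigma_0^\pm$, and fix $d\le\frac12$ with $\bar B_{2d}\subset\Omega$ and $S\cap\bar B_{2d}=\{0\}$.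 Passing to subsequences does not change $\sigma^\pm$.

\emph{Step 1: the scale.} For $0<r\le d$ let $Q_n(r)=\max_{x\in\bar B_d}\int_{B_r(x)}V_n$. Since $V_n$ is integrable, $Q_n$ is continuous and nondecreasing and tends to $0$ as $r\to0$. For fixed $r$, (F6) gives $\liminf_nQ_n(r)\ge\nu(B_r)\ge\sigma>\sigma-\pi>0$. So for large $n$ there is a smallest $r_n$ with $Q_n(r_n)=\sigma-\pi$, and $r_n\to0$. Let $x_n\in\bar B_d$ attain the maximum for $r=r_n$. Then $x_n\to0$. Otherwise $x_n\to x\ne0$ along a subsequence, and (F6) gives $\sigma-\pi\le\nu(\bar B_t(x))$ for all small $t>0$, whereas $\nu(\{x\})=0$ by Lemma~\ref{lem:structure}.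

\emph{Step 2: the bubble.} Rescale the restriction to $B_d(x_n)\subset B_{2d}$ about $x_n$ by the factor $r_n$. By (I1) this gives an admissible sequence on $\mathbb R^2$, with $R_n=d/r_n$ and Lipschitz constants at most $Mr_n\to0$. We mark its objects by tildes and pass to a convergent subsequence. For $y\in\mathbb R^2$ and large $n$ we have $x_n+r_ny\in\bar B_d$, so $\int_{B_1(y)}\tilde V_n\le Q_n(r_n)$ and $\tilde\nu(\{y\})\le\sigma-\pi\le j\pi$ by (F6). The induction hypothesis gives $\tilde\sigma_y^\pm\in8\pi\mathbb N$ for all $y\in\tilde S$, and Proposition~\ref{prop:bubble} gives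
\[
\tilde\nu^\pm(\mathbb R^2)\in8\pi\mathbb N,\qquad s_*=\frac1{2\pi}\big(\tilde\nu^+(\mathbb R^2)-\tilde\nu^-(\mathbb R^2)\big)\in4\mathbb Z .
\]

\emph{Step 3: the neck.} Choose $\delta_0\le d$ with $\nu(\bar B_{2\delta_0})<\sigma+\frac\pi4$. For large $n$ we have $B_{\delta_0}(x_n)\subset\bar B_{2\delta_0}$, so by (F6) and the choice of $x_n,r_n$,
\begin{equation}\label{eq:neckmass}
\int_{B_{\delta_0}(x_n)\setminus B_{r_n}(x_n)}V_n\le\sigma+\frac\pi4-(\sigma-\pi)=\frac{5\pi}4 .
\end{equation}
Choose $R_0\ge2$ with $\tilde\nu(\mathbb R^2\setminus B_{R_0})<\frac\pi8$. Points of $\tilde S$ have mass at least $4\pi$, so $\tilde S\subset B_{R_0}$, circles $\partial B_R$ with $R\ge R_0$ have $\tilde\nu$-measure zero, and by (F6)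
\begin{equation}\label{eq:bubblemass}
\int_{B_{Rr_n}(x_n)}V_n^\pm=\int_{B_R}\tilde V_n^\pm\longrightarrow\tilde\nu^\pm(B_R)\qquad(R\ge R_0).
\end{equation}
Let $s_n(r)=\frac1{2\pi}\int_{B_r(x_n)}(V_n^+-V_n^-)$. By \eqref{eq:bubblemass} with $R=R_0$, we have $2\pi|s_n(R_0r_n)-s_*|\le\frac\pi4$ for large $n$, and with \eqref{eq:neckmass}
\[
|s_n(r)-s_*|\le\frac1{2\pi}\Big(\frac\pi4+\frac{5\pi}4\Big)=\frac34\qquad\text{for }R_0r_n\le r\le\delta_0 .
\]
Fix $R\ge R_0$ and $\delta\le\delta_0/4$. For large $n$, Lemma~\ref{lem:neck} applies with center $x_n$ and $\varepsilon=Rr_n$; hypothesis (i) holds by \eqref{eq:neckmass} because $\varepsilon/2\ge r_n$ and $4\delta\le\delta_0$. The annulus $B_{2\delta}(x_n)\setminus B_{\delta/2}(x_n)$ lies in $\bar B_{3\delta}\setminus B_{\delta/3}$ for large $n$. By (F6),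
\begin{equation}\label{eq:noneck}
\limsup_{n\to\infty}\int_{B_\delta(x_n)\setminus B_{Rr_n}(x_n)}V_n^\pm\le C\Big(\tilde\nu^\pm(\mathbb R^2\setminus B_{R/2})+\nu^\pm(\bar B_{3\delta}\setminus\{0\})\Big),
\end{equation}
with $C$ independent of $R$ and $\delta$, and the right-hand side tends to $0$ as $R\to\infty$, $\delta\to0$.

\emph{Step 4: conclusion.} Since $B_{\delta/2}\subset B_\delta(x_n)\subset\bar B_{2\delta}$ for large $n$, the lower and upper limits of $\int_{B_\delta(x_n)}V_n^\pm$ lie between $\nu^\pm(B_{\delta/2})$ and $\nu^\pm(\bar B_{2\delta})$, and both bounds tend to $\sigma^\pm$ as $\delta\to0$. Split $B_\delta(x_n)$ into $B_{Rr_n}(x_n)$ and the neck, let $n\to\infty$, and then $R\to\infty$, $\delta\to0$. By \eqref{eq:bubblemass} and \eqref{eq:noneck}, $\sigma^\pm=\tilde\nu^\pm(\mathbb R^2)\in8\pi\mathbb N$.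
\end{proof}

\section{The Palais--Smale condition}\label{sec:PS}

We return to the setting of Section~\ref{sub:split}: $\rho_n\to\rho\in(0,\infty)^2$, $u_n=v_n+w_n\in\overline H$, $J'_{\rho_n}(u_n)\to0$.

\begin{lemma}\label{lem:precompact}
If $(u_n)$ is bounded in $\overline H$, it has a strongly convergent subsequence.
\end{lemma}

\begin{proof}
Along a subsequence $u_n\rightharpoonup u$, so by (F1) the right-hand side of \eqref{eq:vn} converges in $L^2$. By (F4), $v_n$ converges in $H^1$, and $w_n\to0$ in $H^1$.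
\end{proof}

Pass to a subsequence with $\nu_n^\pm\rightharpoonup\nu^\pm$ as measures on $\Sigma$; since $\Sigma$ is compact, $\nu^\pm(\Sigma)=\rho^\pm$. Let $S$ be the finite set of points where $\nu^+$ or $\nu^-$ has an atom of mass at least $4\pi$. Lemma~\ref{lem:structure} and Proposition~\ref{prop:quant}, applied in each coordinate ball, give
\begin{equation}\label{eq:global}
\nu^\pm=f^\pm dV_g+\sum_{p\in S}\sigma_p^\pm\delta_p,\qquad0\le f^\pm\in L^1(\Sigma),\qquad\sigma_p^\pm\in8\pi\mathbb N,
\end{equation}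
and the densities of $\nu_n^\pm$ are bounded in some $L^q(K)$, $q>1$, for every compact $K\subset\Sigma\setminus S$. The next lemma is the only place where the proof of Theorem~\ref{thm:PS} uses $\rho\notin\Lambda$.

\begin{lemma}\label{lem:Ibound}
If $\rho\notin\Lambda$, then $f^+\not\equiv0$ and $f^-\not\equiv0$ for every limit \eqref{eq:global}, and the sequences $I^\pm(u_n)$ are bounded. Consequently
\begin{equation}\label{eq:energy}
J_{\rho_n}(u_n)=\tfrac12\|\nabla u_n\|_{L^2}^2-\rho_{1,n}\log I^+(u_n)-\rho_{2,n}\log I^-(u_n)\ge\tfrac12\|\nabla u_n\|_{L^2}^2-C .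
\end{equation}
\end{lemma}

\begin{proof}
If $f^+=0$, then $\rho_1=\nu^+(\Sigma)=\sum_p\sigma_p^+\in8\pi\mathbb N$, and if $f^-=0$, then $\rho_2\in8\pi\mathbb N$; both are excluded. Suppose that $I^+(u_n)\to\infty$ along a subsequence, and pass to a further subsequence with limits \eqref{eq:global}. Let $x\notin S$ and let $B_{2r}(x)$ be a coordinate ball as in Lemma~\ref{lem:structure}. The means of $\hat v_n$ and $w_n$ over it are bounded, because $v_n$ is bounded in $W^{1,1}(\Sigma)$ and $w_n\to0$ in $H^1(\Sigma)$, and $k_n^+(x)=-\log I^+(u_n)+O(1)$ by \eqref{eq:kn}. So $A_n^+\le C/I^+(u_n)$, and Lemma~\ref{lem:small}(b) gives $\int_{B_r(x)}V_n^+\to0$. Hence $f^+=0$, a contradiction. The substitution $u\mapsto-u$ gives the bound for $I^-(u_n)$.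
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:PS}]
By \eqref{eq:energy}, the upper bound on $J_{\rho_n}(u_n)$ bounds $\|\nabla u_n\|_{L^2}$, and Lemma~\ref{lem:precompact} gives a convergent subsequence.
\end{proof}

\section{Failure of the condition at multiples of $8\pi$}\label{sec:fail}

The noncompact sequences in Theorems~\ref{thm:fail} and~\ref{thm:noenergy}(2) are obtained by gluing bubbles to a limit profile. We fix the common notation.

For $u\in C^2(\Sigma)$ let
\[
E_\rho(u)=-\Delta_gu-\rho_1\Big(\frac{he^u}{I^+(u)}-1\Big)+\rho_2\Big(\frac{he^{-u}}{I^-(u)}-1\Big).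
\]
Like $J_\rho$, it is invariant under adding constants. By \eqref{eq:Jprime}, $J'_\rho(u)\varphi=\int E_\rho(u)\varphi$, and $H^1\subset L^{q/(q-1)}$ for $q>1$. So if $E_\rho(\tilde u_n)\to0$ in $L^q$ for some $q>1$, then $u_n=\tilde u_n-\int\tilde u_n\in\overline H$ satisfies $J'_\rho(u_n)\to0$. If moreover the measures $\rho_1he^{\tilde u_n}/I^+(\tilde u_n)\,dV_g$ converge to a measure with an atom, then no subsequence of $(u_n)$ converges in $H^1$, because by (F1) the densities would converge in $L^1$.

Given distinct points $p_i$, take disjoint isothermal charts containing $\bar B_{1/2}$, with $p_i=0$ and $g=e^{2\phi}|dx|^2$, and cutoffs $\chi_i$ equal to $1$ on $B_{1/4}$ and supported in $B_{1/2}$. For a function $U$ in the $i$-th chart let $\hat U=e^{-2\phi}U$ on $B_{1/2}$ and $\hat U=0$ elsewhere on $\Sigma$, so that $\hat U\,dV_g=U\,dx$ on $B_{1/2}$. For $1<q<2$, the substitution $y=\delta y'$ gives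
\begin{equation}\label{eq:norms}
\big\||y|^j(\delta^2+|y|^2)^{-2}\big\|_{L^q(\mathbb R^2)}=c_{j,q}\,\delta^{j-4+2/q}\quad(j=0,1,2),\qquad\big\||y|^3(\delta^2+|y|^2)^{-2}\big\|_{L^q(B_1)}\le C,
\end{equation}
where $c_{j,q}<\infty$ because $(4-j)q>2$, and the last function is at most $|y|^{-1}$. In particular $\|U_\delta\|_{L^q}=O(\delta^{2/q-2})$. Also $\int_{|y|\ge1/4}U_\delta=O(\delta^2)$.

\begin{proof}[Proof of Theorem~\ref{thm:fail}]
By the symmetry $u\mapsto-u$ we may assume $\rho_1=8\pi k$, $0<\rho_2<8\pi$. The whole mass $\rho_1$ can then be spent on $k$ bubbles, while the negative term stays regular.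

\emph{The limit profile.} Fix distinct points $p_1,\dots,p_k$. In the $i$-th chart $G(\cdot,p_i)+\frac1{2\pi}\log|x|$ has Laplacian $e^{2\phi}$ and is therefore smooth. So $\tilde h=he^{-8\pi\sum_iG(\cdot,p_i)}$ equals $|x|^4$ times a smooth positive function near each $p_i$, and it is smooth on $\Sigma$ and positive off the $p_i$. By (F1), the functional $\frac12\|\nabla\eta\|_{L^2}^2-\rho_2\log\int\tilde he^\eta$ on $\overline H$ is at least $\big(\frac12-\frac{\rho_2}{16\pi}\big)\|\nabla\eta\|_{L^2}^2-C$ and is weakly lower semicontinuous. As $\rho_2<8\pi$ (this is the only use of that hypothesis) it has a minimizer $\eta$, which solves $-\Delta_g\eta=\rho_2(\tilde he^\eta/\!\int\tilde he^\eta-1)$ and is smooth by (F1) and (F4). Let $u_0=8\pi\sum_iG(\cdot,p_i)-\eta$. Then $he^{-u_0}=\tilde he^\eta$,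
\[
-\Delta_gu_0=8\pi\sum_i(\delta_{p_i}-1)-\rho_2\Big(\frac{he^{-u_0}}{I^-(u_0)}-1\Big),
\]
and $u_0=-4\log|x|+\theta_i$ with $\theta_i$ smooth in the $i$-th chart.

\emph{The glued functions.} We replace $-4\log|x|$ by $-2\log(\delta_i^2+|x|^2)$. The widths $\delta_i$ must be related so that a single normalizing constant gives each bubble the mass $8\pi$. Let $\kappa_i=(he^{2\phi+\theta_i})(0)$ and, for small $\tau>0$, let $\delta_i^2=\tau\kappa_i$, $U_i=U_{\delta_i}$ and
\[
\tilde u=u_0+\sum_i\chi_i\big(4\log|x|-2\log(\delta_i^2+|x|^2)\big).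
\]
On $B_{1/4}$ we have $\tilde u=\theta_i-2\log(\delta_i^2+|x|^2)$, so $\tilde u$ is smooth. For $\frac14\le|x|\le\frac12$ the bracket equals $-2\log(1+\delta_i^2|x|^{-2})=O(\tau)$ in $C^2$, and $U_i=O(\tau)$. Since $-\Delta(4\log|x|)=-8\pi\delta_0$ and $-\Delta(-2\log(\delta_i^2+|x|^2))=U_i$ by \eqref{eq:bubble},
\begin{equation}\label{eq:lapC}
-\Delta_g\tilde u=\sum_i\hat U_i-8\pi k-\rho_2\Big(\frac{he^{-u_0}}{I^-(u_0)}-1\Big)+O(\tau)\qquad\text{uniformly on }\Sigma .
\end{equation}

\emph{The residual.} Fix $1<q<\frac43$. On $B_{1/4}$,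
\[
8\tau he^{2\phi}e^{\tilde u}=\frac{8\tau\,he^{2\phi+\theta_i}}{(\delta_i^2+|x|^2)^2}=U_i+O\Big(\frac{\tau|x|}{(\delta_i^2+|x|^2)^2}\Big),
\]
and the error is $O(\tau\delta_i^{2/q-3})=O(\tau^{1/q-1/2})$ in $L^q$ by \eqref{eq:norms}. Outside the balls $B_{1/4}$, $\tilde u$ is bounded, so $8\tau he^{\tilde u}$ and $\hat U_i$ are $O(\tau)$. Hence $8\tau he^{\tilde u}=\sum_i\hat U_i+O(\tau^{1/q-1/2})$ in $L^q(\Sigma)$ and, after integration,
\begin{equation}\label{eq:IC}
8\tau I^+(\tilde u)=8\pi k+O(\tau^{1/q-1/2}).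
\end{equation}
Here $\rho_1=8\pi k$ enters: $\rho_1he^{\tilde u}/I^+(\tilde u)=8\tau he^{\tilde u}\big(1+O(\tau^{1/q-1/2})\big)$. As $\|\hat U_i\|_{L^q}=O(\tau^{1/q-1})$, the last factor changes the function by $O(\tau^{2/q-3/2})$ in $L^q$, and $\frac2q-\frac32>0$. So $\rho_1he^{\tilde u}/I^+(\tilde u)=\sum_i\hat U_i+o(1)$ in $L^q$, and these densities converge to $\sum_i8\pi\delta_{p_i}$. Further, $e^{-\tilde u}-e^{-u_0}=e^{-\theta_i}\big((\delta_i^2+|x|^2)^2-|x|^4\big)$ on $B_{1/4}$, so $e^{-\tilde u}\to e^{-u_0}$ uniformly on $\Sigma$. With \eqref{eq:lapC}, $E_\rho(\tilde u)\to0$ in $L^q$ as $\tau\to0$.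

\emph{The energy.} Since $|\log(\delta_i^2+|x|^2)|\le2|\log|x||$ on $B_{1/2}$ for small $\tau$, we have $\int|\tilde u|=O(1)$. By \eqref{eq:lapC}, $-\Delta_g\tilde u=\sum_i\hat U_i+O(1)$, so $\int|\nabla\tilde u|^2=\int\tilde u(-\Delta_g\tilde u)=\sum_i\int_{B_{1/4}}\tilde uU_i\,dx+O(1)$. On $B_{1/4}$ we write $\tilde u=4\log\frac1{\delta_i}+\theta_i-2\log(1+|x|^2/\delta_i^2)$. The last term contributes at most $\int_{\mathbb R^2}2\log(1+|y|^2)U_1(y)\,dy<\infty$ in modulus, where $U_1$ is the bubble \eqref{eq:bubble} of width $1$, and $\int_{B_{1/4}}U_i=8\pi+O(\tau)$. Therefore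
\[
\tfrac12\int_\Sigma|\nabla\tilde u|^2=\tfrac12\sum_i8\pi\cdot4\log\frac1{\delta_i}+O(1)=8\pi k\log\frac1\tau+O(1).
\]
By \eqref{eq:IC}, $\rho_1\log I^+(\tilde u)=8\pi k\log\frac1\tau+O(1)$, and $\log I^-(\tilde u)\to\log I^-(u_0)$. The two divergent terms cancel and $J_\rho(\tilde u)=O(1)$. For any $\tau_n\to0$ the zero-mean translates of $\tilde u$ form the required sequence.
\end{proof}

\section{Sequences without an energy bound}\label{sec:noenergy}

Off $\Lambda$ both limit measures keep a diffuse part, so both $e^{u_0}$ and $e^{-u_0}$ must be integrable for the limit profile $u_0$. This leaves no room for a logarithmic singularity of either sign, and the positive and negative masses at a concentration point must cancel.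

\begin{proof}[Proof of Theorem~\ref{thm:noenergy}(1)]
We use Section~\ref{sec:PS} with $\rho_n\equiv\rho$. By Lemma~\ref{lem:precompact} no subsequence is bounded, so $\|\nabla u_n\|_{L^2}\to\infty$, and $J_\rho(u_n)\to+\infty$ by \eqref{eq:energy}. Pass to a subsequence with limits \eqref{eq:global} along which $I^\pm(u_n)$ converge; the limits lie in $(0,\infty)$ by Lemma~\ref{lem:Ibound} and \eqref{eq:Ilower}. If $S=\emptyset$, then $\Delta_gv_n$ is bounded in some $L^q(\Sigma)$, $q>1$, so $v_n$ and then $u_n$ are bounded in $H^1$ by (F4), a contradiction. Hence $S\ne\emptyset$.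

The sequence $v_n$ is bounded in $W^{1,1}(\Sigma)$, and $\Delta_gv_n$ is bounded in some $L^q$, $q>1$, on each compact subset of $\Sigma\setminus S$. By (F4) and (F5), a subsequence converges to some $u_0$ in $L^1(\Sigma)$ and locally uniformly on $\Sigma\setminus S$. Since $e^{\pm w_n}\to1$ in $L^1(\Sigma)$ by (F1), we get $f^\pm=\lambda^\pm he^{\pm u_0}$ with $\lambda^\pm=\rho^\pm/\lim I^\pm(u_n)>0$. Thus $e^{\pm u_0}\in L^1(\Sigma)$, and the limit of \eqref{eq:vn} is
\begin{equation}\label{eq:u0}
-\Delta_gu_0=f^+-f^--(\rho_1-\rho_2)+2\pi\sum_{p\in S}s_p\delta_p,\qquad s_p=\frac{\sigma_p^+-\sigma_p^-}{2\pi}\in4\mathbb Z .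
\end{equation}

We show that $s_p=0$. In a chart with $p=0$, let $N^\pm\ge0$ be the potentials of $e^{2\phi}f^\pm$ on a small ball $B_R$, $R\le1$, containing no other point of $S$. By Lemma~\ref{lem:pot}(d), $u_0=-s_p\log|x|+N^+-N^-+O(1)$ on $B=B_{R/2}$. If $s_p\ge4$, then $e^{u_0}\ge c|x|^{-4}e^{-N^-}$ on $B$, and Lemma~\ref{lem:pot}(c) gives
\[
\int_B|x|^{-2}dx\le\Big(\int_B|x|^{-4}e^{-N^-}\Big)^{1/2}\Big(\int_Be^{N^-}\Big)^{1/2}<\infty,
\]
which is false. If $s_p\le-4$, then $e^{-u_0}\ge c|x|^{-4}e^{-N^+}$ on $B$, and the same inequality with $N^+$ gives the same contradiction.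

So $\sigma_p^+=\sigma_p^-\ge4\pi$, and by \eqref{eq:global} the common value is $8\pi m_p$ with an integer $m_p\ge1$. Let $m=\sum_pm_p$. By Lemma~\ref{lem:Ibound}, $\rho^\pm-8\pi m=\int f^\pm>0$, so $f^\pm=(\rho^\pm-8\pi m)he^{\pm u_0}/I^\pm(u_0)$. Since $\rho_1-\rho_2=(\rho_1-8\pi m)-(\rho_2-8\pi m)$, equation \eqref{eq:u0} is \eqref{eq:mf} with parameters $(\rho_1-8\pi m,\rho_2-8\pi m)$ in the sense of distributions. Near every point of $\Sigma$, Lemma~\ref{lem:pot}(d) with $s=0$ gives $e^{\pm u_0}\le Ce^{N^\pm}$, which lies in $L^q$ for all $q<\infty$ by Lemma~\ref{lem:pot}(c). By (F4), $u_0$ is smooth.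
\end{proof}

For the converse we attach to a solution $u_0$, at each of $m$ points, a dipole: a positive and a negative bubble at distance $2\varepsilon$. Seen from far away they cancel. Near the positive bubble, the negative one contributes the factor $|x-p^-|^4\approx16\varepsilon^4$ to $e^u$. Matching $16\kappa\varepsilon^4(\delta^2+|y|^2)^{-2}$ with $U_\delta(y)$, where $\kappa$ is the value of the background density, forces $\delta^2=2\kappa\varepsilon^4$. With this choice the bubble has the right mass although $I^+$ stays bounded.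

\begin{proof}[Proof of Theorem~\ref{thm:noenergy}(2)]
Let $u_0$ be a solution with parameters $(\rho_1-8\pi m,\rho_2-8\pi m)$; it is smooth by (F1) and (F4). Let $g^\pm=(\rho^\pm-8\pi m)he^{\pm u_0}/I^\pm(u_0)$, so that
\begin{equation}\label{eq:u0B}
-\Delta_gu_0=g^+-g^--(\rho_1-\rho_2),\qquad\int_\Sigma g^\pm\,dV_g=\rho^\pm-8\pi m .
\end{equation}
Take distinct points $p_1,\dots,p_m$ with charts and cutoffs as in Section~\ref{sec:fail}. In each chart (we suppress the index $i$) let $W_\pm=e^{2\phi}g^\pm$, $\kappa_\pm=W_\pm(0)$ and, for small $\varepsilon>0$,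
\[
p^\pm=(\pm\varepsilon,0),\qquad\delta_\pm^2=2\kappa_\pm\varepsilon^4,\qquad P_\pm=\delta_\pm^2+|x-p^\pm|^2,\qquad D=2\log\frac{P_-}{P_+},\qquad U_\pm=\frac{8\delta_\pm^2}{P_\pm^2}.
\]
By \eqref{eq:bubble}, $-\Delta D=U_+-U_-$. Let $\tilde u=u_0+\sum_i\chi_iD_i$. For $\frac14\le|x|\le\frac12$, $D$ is a smooth function of $(x,\varepsilon)$ that vanishes at $\varepsilon=0$, so $D=O(\varepsilon)$ in $C^2$, and $U_\pm=O(\varepsilon^4)$. Hence
\begin{equation}\label{eq:lapB}
-\Delta_g\tilde u=-\Delta_gu_0+\sum_i(\hat U_{+,i}-\hat U_{-,i})+O(\varepsilon)\qquad\text{uniformly on }\Sigma .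
\end{equation}
Fix $1<q<\frac87$, so that $\frac12<\frac4q-3<1$.

\emph{The local estimate.} We claim that
\begin{equation}\label{eq:dipole}
\big\|W_\pm(e^{\pm D}-1)-U_\pm\big\|_{L^q(B_{1/4})}=O(\varepsilon^{4/q-3}).
\end{equation}
For the upper sign let $y=x-p^+$. Then $P_+=\delta_+^2+|y|^2$, $P_-=\delta_-^2+|y|^2+4\varepsilon y_1+4\varepsilon^2$ and
\[
W_+(e^D-1)-U_+=\frac{W_+(P_-^2-P_+^2)-16\kappa_+\varepsilon^4}{P_+^2}.
\]
We have $P_--P_+=4\varepsilon^2+O(\varepsilon|y|+\varepsilon^4)$, so
\[
(P_--P_+)^2=16\varepsilon^4+O(\varepsilon^6+\varepsilon^3|y|+\varepsilon^2|y|^2),\qquad2P_+(P_--P_+)=O\big((\varepsilon^4+|y|^2)(\varepsilon^2+\varepsilon|y|)\big),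
\]
and the sum of these two quantities is $P_-^2-P_+^2=16\varepsilon^4+O(\varepsilon^6+\varepsilon^3|y|+\varepsilon^2|y|^2+\varepsilon|y|^3)$. As $|W_+-\kappa_+|\le C|x|\le C(|y|+\varepsilon)$, the numerator is $O(\varepsilon^5+\varepsilon^3|y|+\varepsilon^2|y|^2+\varepsilon|y|^3)$. Since $\delta_+$ is a constant multiple of $\varepsilon^2$, \eqref{eq:norms} bounds the four terms in $L^q$ by
\[
\varepsilon^{5-8+4/q}=\varepsilon^{4/q-3},\qquad\varepsilon^{3-6+4/q}=\varepsilon^{4/q-3},\qquad\varepsilon^{2-4+4/q}=\varepsilon^{4/q-2},\qquad\varepsilon,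
\]
up to constants, and each is $O(\varepsilon^{4/q-3})$. For the lower sign let $y=x-p^-$. Then $e^{-D}=P_+^2/P_-^2$ and $P_+-P_-=4\varepsilon^2-4\varepsilon y_1+\delta_+^2-\delta_-^2$, which is the same computation with the indices exchanged and $y_1$ replaced by $-y_1$.

\emph{The residual.} Let $Z^\pm=\rho^\pm I^\pm(u_0)/(\rho^\pm-8\pi m)$, so that $\rho^\pm he^{\pm\tilde u}/Z^\pm=g^\pm e^{\pm\sum_i\chi_iD_i}$. On the balls $B_{1/4}$ we use \eqref{eq:dipole}; on the annuli $\frac14\le|x|\le\frac12$ the function is $g^\pm+O(\varepsilon)$; elsewhere it equals $g^\pm$. Therefore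
\[
\frac{\rho^\pm he^{\pm\tilde u}}{Z^\pm}=g^\pm+\sum_i\hat U_{\pm,i}+O(\varepsilon^{4/q-3})\qquad\text{in }L^q(\Sigma).
\]
Since $\int\hat U_{\pm,i}\,dV_g=8\pi+O(\varepsilon^4)$, integration and \eqref{eq:u0B} give $I^\pm(\tilde u)=Z^\pm\big(1+O(\varepsilon^{4/q-3})\big)$. As $\|\hat U_{\pm,i}\|_{L^q}=O(\varepsilon^{4/q-4})$, replacing $Z^\pm$ by $I^\pm(\tilde u)$ changes the left-hand side by $O(\varepsilon^{8/q-7})$ in $L^q$, and $\frac8q-7>0$. So
\[
\frac{\rho^\pm he^{\pm\tilde u}}{I^\pm(\tilde u)}=g^\pm+\sum_i\hat U_{\pm,i}+o(1)\qquad\text{in }L^q(\Sigma).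
\]
With \eqref{eq:u0B} and \eqref{eq:lapB} this gives $E_\rho(\tilde u)\to0$ in $L^q$ as $\varepsilon\to0$, and $\rho_1he^{\tilde u}/I^+(\tilde u)\,dV_g$ converges to $g^+dV_g+\sum_i8\pi\delta_{p_i}$. For any $\varepsilon_n\to0$ the zero-mean translates of $\tilde u$ satisfy $J'_\rho\to0$ and have no convergent subsequence.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Jev}
Aleks Jevnikar, \emph{A note on a multiplicity result for the mean field equation on compact surfaces}, arXiv:1411.2899 (2014).

\end{thebibliography}
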